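\title{Theta graphs are $e$-positive}

\begin{abstract}
A theta graph consists of two vertices joined by three internally disjoint paths. We prove that the chromatic symmetric function of every theta graph has nonnegative coefficients in the basis of elementary symmetric functions. The coefficient of $e_\lambda$ is written as an average, over the orderings of the parts of $\lambda$, of a count of pairs of cells in a tiling of a segment. This average is bounded with the help of two bijections on orderings, reversal and turning, and an induction on the number of vertices. The analogous statement for four paths is false.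
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $G$ be a finite graph with vertices $v_1,\dots,v_n$. A coloring $\kappa\colon\{v_1,\dots,v_n\}\to\{1,2,\dots\}$ is \emph{proper} if adjacent vertices receive different colors. Stanley's \emph{chromatic symmetric function} of $G$ is
\[
X_G=\sum_{\kappa\ \text{proper}}x_{\kappa(v_1)}x_{\kappa(v_2)}\cdots x_{\kappa(v_n)}.
\]
Setting $x_1=\dots=x_k=1$ and all other variables to $0$ gives the number of proper colorings with $k$ colors; $X_G$ refines this count by recording the sizes of the color classes. It is a symmetric function, homogeneous of degree $n$, and it is multiplicative over disjoint unions of graphs.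

Let $e_i=\sum_{j_1<\dots<j_i}x_{j_1}\cdots x_{j_i}$ be the $i$th elementary symmetric function, $e_0=1$, and $e_\lambda=e_{\lambda_1}e_{\lambda_2}\cdots$ for a partition $\lambda$. The $e_i$ with $i\ge1$ are algebraically independent and generate the ring of symmetric functions, so the $e_\lambda$ with $\lambda\vdash n$ form a basis in degree $n$. We write $[e_\lambda]f$ for the coefficient of $e_\lambda$ in $f$, and we call $f$ \emph{$e$-positive} if all these coefficients are nonnegative; the graph $G$ is $e$-positive if $X_G$ is. Since $X_{K_i}=i!\,e_i$, the function $e_\lambda$ is a positive multiple of the chromatic symmetric function of a disjoint union of complete graphs. Thus $G$ is $e$-positive exactly when $X_G$ is a nonnegative combination of such functions.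

For positive integers $a_1,\dots,a_l$ let $G_{a_1\dots a_l}$ be the graph obtained from two distinct vertices by joining them with pairwise internally disjoint paths of lengths $a_1,\dots,a_l$; it has $a_1+\dots+a_l-l+2$ vertices. If several paths have length $1$, the parallel edges may be regarded as a single edge, since parallel edges do not change the set of proper colorings. For $l=3$ we obtain the \emph{theta graph} $\theta_{abc}=G_{abc}$, whose three paths we call \emph{arms}. It has $n=a+b+c-1$ vertices, and we put $X_{abc}=X_{\theta_{abc}}$. For $a,b\ge2$ the graph $\theta_{ab1}$ is a cycle with a chord, $\theta_{a11}$ with $a\ge2$ is a cycle, and $\theta_{111}$ is an edge.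

For $l=1$ and $l=2$ the graphs $G_{a_1\dots a_l}$ are paths and cycles, which are $e$-positive by Stanley \cite{Stanley}. The question whether all theta graphs are $e$-positive comes from Wang \cite{Wang}. For $a\ge b\ge c$, the cases $c=1$ and $c=2$ are known. We answer the question in general.

\begin{theorem}\label{thm:main}
For all integers $a,b,c\ge1$ the theta graph $\theta_{abc}$ is $e$-positive.
\end{theorem}

The only external input is Stanley's pair of generating functions for paths and cycles; the known cases $c=1,2$ are not used.

\subsection{A test with two colors}\label{sec:test}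

One coefficient is easy to compute for every connected graph $G$ on $n=2m$ vertices. Substitute $x_1=1$, $x_2=-1$ and $x_i=0$ for $i>2$. Then $e_1\mapsto0$, $e_2\mapsto-1$ and $e_j\mapsto0$ for $j>2$, so $X_G$ becomes $(-1)^m[e_{2^m}]X_G$. On the other hand only the proper colorings with the colors $1,2$ survive. If $G$ is not bipartite there are none, and $[e_{2^m}]X_G=0$. If $G$ is bipartite with classes of sizes $\alpha$ and $\beta=2m-\alpha$, there are two, each contributing $(-1)^\alpha=(-1)^\beta$, and
\begin{equation}\label{eq:twocolor}
[e_{2^m}]X_G=2(-1)^{m+\alpha}.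
\end{equation}
For the claw $K_{1,3}$ we have $m=2$ and $\alpha=1$, so the coefficient of $e_{22}$ is $-2$: a single vertex of degree three already destroys $e$-positivity. A theta graph with all arms of length at least $2$ contains an induced claw at each branch vertex, which is a reason for doubt. Yet every theta graph passes the test. If $n=a+b+c-1$ is even, then either exactly one arm is odd, there is an odd cycle, and the coefficient is $0$; or all arms are odd, the branch vertices lie in different classes, each arm splits its interior vertices evenly, $\alpha=m$, and the coefficient is $2$. With four paths the test fails.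

\begin{proposition}\label{prop:four}
If $4\mid l$ and $a_1,\dots,a_l$ are all even, then $G=G_{a_1\dots a_l}$ has an even number $n$ of vertices and $[e_{2^{n/2}}]X_G=-2$. In particular $K_{2,4}=G_{2222}$ is not $e$-positive.
\end{proposition}

\begin{proof}
The graph is connected and bipartite, and both branch vertices lie in the same class. The other class has $\beta=\sum_i a_i/2$ vertices, and the class of the branch vertices has $\alpha=2+\sum_i(a_i/2-1)=\beta+2-l$. Hence $n=2m$ with $m=\beta+1-l/2$, and $m+\alpha=2\beta+3-3l/2$ is odd. Apply \eqref{eq:twocolor}.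
\end{proof}

So the proof of Theorem~\ref{thm:main} has to use that there are only three arms, and it has to allow for coefficients that vanish.

\subsection{Outline of the proof}

Section~\ref{sec:formula} derives a formula $X_{abc}=\sum_I w_I\Phi_I\,e_I$, summed over the compositions $I$ of $n$, in which the weights $w_I$ are nonnegative and the integers $\Phi_I$ count pairs of cells in the tiling of a segment defined by $I$. A single $\Phi_I$ can be negative, already for $K_{2,3}=\theta_{222}$, so the rearrangements of a partition $\lambda$ must be treated together. The weight $w_I$ is symmetric in all parts but the first, and this turns $[e_\lambda]X_{abc}$ into an expectation over a random ordering of blocks (Section~\ref{sec:lines}). We then induct on $n$. Let $a$ be the longest arm.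
\begin{itemize}
\item If $\lambda$ has a part $1$, a subadditivity inequality gives the result directly (Section~\ref{sec:lines}).
\item If all parts are at most $a$, a part $p$ can be removed from $\lambda$ and from the arm $a$ at the same time. This leads to smaller theta graphs and, when $p=a$, to figure eights (Section~\ref{sec:short}).
\item If all parts are at least $2$ and a part $q$ exceeds $a$, we decrease $q$ and the longest arm by $1$, repeatedly, and bound the total change of a normalized coefficient (Section~\ref{sec:long}). This is the delicate case.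
\end{itemize}
Section~\ref{sec:proof} assembles the cases.

Throughout, graphs may have parallel edges, $[\mathcal A]$ is $1$ if the statement $\mathcal A$ holds and $0$ otherwise, and $(t)_+=\max(t,0)$.

\section{A tiling formula for theta graphs}\label{sec:formula}

\subsection{Paths, cycles and tilings}

Let $P_n$ and $C_n$ be the chromatic symmetric functions of the path and of the cycle on $n$ vertices, with $P_0=1$, with $C_2=2e_2$ (a double edge), and with $C_1=0$. Put $E(z)=\sum_{i\ge0}e_iz^i$ and $F(z)=E(z)-zE'(z)=1-\sum_{i\ge2}(i-1)e_iz^i$. Stanley \cite[Propositions 5.3 and 5.4]{Stanley} proved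
\[
\sum_{n\ge0}P_nz^n=\frac{E(z)}{F(z)}=1+\frac{\sum_{i\ge1}ie_iz^i}{F(z)},\qquad
\sum_{n\ge2}C_nz^n=\frac{\sum_{i\ge2}i(i-1)e_iz^i}{F(z)}.
\]
A \emph{composition} $I=(i_1,\dots,i_l)\models n$ is a sequence of positive integers with sum $n$; its \emph{type} is the partition obtained by sorting it. Put
\[
e_I=e_{i_1}\cdots e_{i_l},\qquad w_I=i_1\prod_{k\ge2}(i_k-1).
\]
Expanding $1/F$ as a geometric series, and comparing coefficients in $F\cdot\sum_nP_nz^n=E$, we obtain for $n\ge1$
\begin{align}
P_n&=\sum_{I\models n}w_Ie_I,\qquad C_n=\sum_{I\models n}(i_1-1)w_Ie_I,\label{eq:PC}\\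
P_n&=e_n+\sum_{p=2}^n(p-1)e_pP_{n-p}.\label{eq:Prec}
\end{align}
The weight $w_I$ is nonnegative, it is symmetric in $i_2,\dots,i_l$, and it vanishes exactly when a part $1$ occurs after the first position.

We view $I\models n$ as a tiling of the \emph{cells} $0,1,\dots,n-1$ by consecutive \emph{blocks} of sizes $i_1,\dots,i_l$. A block that occupies the cells $s,\dots,\eta-1$ has \emph{start} $s$ and \emph{end} $\eta$, and we say that it occupies $[s,\eta)$. A \emph{link} of $I$ is a pair of cells $j<j'$ in the same block. Let $r_I(k)$ be the number of cells to the right of cell $k$ in its block, and for every integer $x$ let $V_I(x)$ be the number of links $j<j'$ with $j<x$. Then $V_I(x)=\sum_{k=0}^{x-1}r_I(k)$ for $0\le x\le n$, and the total number of links $V_I(n)=\sum_k\binom{i_k}2$ depends only on the type of $I$. If $I=(r,K)$ has first part $r$ and remaining parts $K$, then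
\begin{equation}\label{eq:first}
V_I(x)=\begin{cases}x(r-1)-\binom x2=\binom r2-\binom{r-x}2,&0\le x\le r,\\[2pt] \binom r2+V_K(x-r),&x\ge r.\end{cases}
\end{equation}

\subsection{Triple deletion and tadpoles}

To pass from paths and cycles to theta graphs we need a relation that keeps the number of vertices fixed.

\begin{lemma}[triple deletion]\label{lem:triple}
Let $u,x,y$ be distinct vertices of a graph $H$. Let $\epsilon_1=ux$, $\epsilon_2=uy$, $\epsilon_3=xy$, and let $H_S$ be $H$ with the edges $\epsilon_i$, $i\in S$, added. Then
\[
X_{H_{12}}=X_{H_{13}}+X_{H_2}-X_{H_3}\qquad\text{and}\qquad X_{H_{12}}=X_{H_{23}}+X_{H_1}-X_{H_3}.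
\]
\end{lemma}

\begin{proof}
Fix a proper coloring $\kappa$ of $H$ and let $p_1,p_2,p_3$ be the indicators that the ends of $\epsilon_1,\epsilon_2,\epsilon_3$ have equal colors. The coloring is counted in $X_{H_S}$ with multiplicity $\prod_{i\in S}(1-p_i)$. Two of the equalities imply the third, so $p_1p_2=p_1p_3=p_2p_3$. Therefore $(1-p_1)(1-p_2)-(1-p_1)(1-p_3)=p_3-p_2=(1-p_2)-(1-p_3)$, which is the first identity. The second follows by exchanging $x$ and $y$.
\end{proof}

For $0\le k\le n-2$ let $\tau^{(n)}_k$ be the chromatic symmetric function of the \emph{tadpole} on $n$ vertices formed by a cycle of length $n-k$ and a pendant path (the \emph{tail}) with $k$ edges; thus $\tau_0^{(n)}=C_n$. We also set $\tau^{(n)}_{n-1}=0$ for $n\ge1$, as befits a cycle of length $1$, and we drop the superscript when $n$ is fixed. Put $D_j=P_jC_{n-j}$ for $0\le j\le n-1$.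

\begin{lemma}\label{lem:tadpole}
Let $n\ge1$. For $0\le k\le n-1$ and $0\le d\le n-1$,
\begin{align}
\tau^{(n)}_k&=\sum_{j=0}^kD_j-kP_n,\label{eq:tad1}\\
\tau^{(n)}_k&=\sum_{I\models n}w_I\,r_I(k)\,e_I,\label{eq:tad2}\\
\tau^{(n)}_{n-1-d}&=dP_n-\sum_{i=2}^dC_iP_{n-i}.\label{eq:tad3}
\end{align}
\end{lemma}

\begin{proof}
We first compare the right-hand sides of \eqref{eq:tad1} and \eqref{eq:tad2}. Let $1\le j\le n-1$ and let $I$ be the concatenation of $I'\models j$ and $I''\models n-j$. Then $w_{I'}\cdot(i''_1-1)w_{I''}=i''_1\,w_I$, so \eqref{eq:PC} gives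
\begin{equation}\label{eq:Dj}
D_j=\sum_{I\models n}w_I\cdot(\text{size of the block of $I$ with start $j$})\cdot e_I\qquad(1\le j\le n-1),
\end{equation}
where the size is $0$ if no block starts at $j$. For $D_0=C_n$ the size $i_1$ is replaced by $i_1-1$. The sizes of the blocks with start at most $k$ add up to the end of the block containing cell $k$, which is $k+1+r_I(k)$. Hence the term of $I$ in $\sum_{j\le k}D_j-kP_n$ is $w_I\bigl(k+1+r_I(k)-1-k\bigr)e_I=w_Ir_I(k)e_I$. So the two right-hand sides agree for $0\le k\le n-1$, and for $k=n-1$ they vanish because $r_I(n-1)=0$.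

It remains to prove \eqref{eq:tad1} for $k\le n-2$. For $k=0$ it reads $\tau_0=C_n$. For $k\ge1$ let $u$ be the vertex at which the tail is attached, $x$ a neighbor of $u$ on the cycle and $y$ its neighbor on the tail. Apply the second identity of Lemma~\ref{lem:triple} with $H_{12}$ the tadpole. In $H_{23}$ the cycle runs from $u$ to $x$, then to $y$ and back to $u$; it has length $n-k+1$, and a tail with $k-1$ edges remains at $y$. The graph $H_1$ is the cycle of length $n-k$ together with a disjoint path on $k$ vertices, and $H_3$ is a path on $n$ vertices. Thus $\tau_k=\tau_{k-1}+D_k-P_n$, and \eqref{eq:tad1} follows by induction.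

Finally, the case $k=n-1$ says $\sum_{j=0}^{n-1}D_j=(n-1)P_n$. Substituting this into \eqref{eq:tad1} for $k=n-1-d$ gives $\tau_{n-1-d}=dP_n-\sum_{j=n-d}^{n-1}D_j$, which is \eqref{eq:tad3} because $D_{n-i}=C_iP_{n-i}$ and $C_1=0$.
\end{proof}

\subsection{Theta graphs and figure eights}

For fixed $n$ and $0\le x\le n$ put $S(x)=\sum_{k=0}^{x-1}\tau_k^{(n)}$. By \eqref{eq:tad2}, $S(x)=\sum_{I\models n}w_IV_I(x)e_I$.

\begin{proposition}\label{prop:theta}
Let $a,b,c\ge1$ and $n=a+b+c-1$. Then
\begin{equation}\label{eq:theta}
X_{abc}=S(a)+S(b)+S(c)-S(n)-C_n=\sum_{I\models n}w_I\,\Phi_I(a,b,c)\,e_I,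
\end{equation}
where $\Phi_I(a,b,c)=V_I(a)+V_I(b)+V_I(c)-V_I(n)-(i_1-1)$.
\end{proposition}

\begin{proof}
The second equality follows from \eqref{eq:PC} and the formula for $S$. For the first, let $a\ge2$, let $u,v$ be the branch vertices, and let $x$ and $y$ be the vertices that follow $u$ on the arms of lengths $a$ and $b$ (so $y=v$ if $b=1$). Apply the first identity of Lemma~\ref{lem:triple} with $H_{12}=\theta_{abc}$.
\begin{itemize}
\item In $H_{13}$ the edge $uy$ is replaced by $xy$. The vertices $x$ and $v$ are joined by the rest of the first arm (length $a-1$), by $xy$ and the rest of the second arm (length $b$), and by $xu$ and the third arm (length $c+1$). So $H_{13}=\theta_{a-1,b,c+1}$.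
\item $H_2$ is $\theta_{abc}$ without $ux$: a cycle of length $b+c$ with a tail of $a-1$ edges.
\item $H_3$ is a cycle of length $(a-1)+1+(b-1)\ge2$ through $x,y,v$, with the third arm as a tail of $c$ edges.
\end{itemize}
Hence $X_{abc}-X_{a-1,b,c+1}=\tau_{a-1}-\tau_c$. The middle expression in \eqref{eq:theta} satisfies the same relation, and both it and $X_{abc}$ are symmetric in $a,b,c$. So their difference does not change when a unit is moved from an entry at least $2$ to another entry. Such moves lead from any triple to $(n-1,1,1)$, where the middle expression is $-\tau_{n-1}+2\tau_0-C_n=C_n=X_{n-1,1,1}$.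
\end{proof}

The expressions in \eqref{eq:theta} still make sense for $a=0$, and the induction will lead to them. For $b,c\ge1$ and $n=b+c-1$ we \emph{define} $X_{0,b,c}$ by \eqref{eq:theta} with $a=0$. If $c=1$ then $b=n$ and $X_{0,b,1}=S(1)-C_n=0$; likewise if $b=1$.

\begin{remark}\label{rem:eight}
For $b,c\ge2$, $X_{0,b,c}$ is the chromatic symmetric function of the \emph{figure eight} formed by two cycles of lengths $b$ and $c$ with one common vertex $u$, that is, of a theta graph whose first arm has been contracted. Indeed, let $x,y$ be neighbors of $u$ on the cycles of lengths $b$ and $c$, and take $H_{12}$ to be the figure eight. Then $H_{13}=\theta_{b-1,c,1}$, $H_2$ is the tadpole with a tail of $b-1$ edges, and $H_3$ is the cycle of length $n$. The first identity of Lemma~\ref{lem:triple} and \eqref{eq:theta} give $X_{b-1,c,1}+\tau_{b-1}-\tau_0=S(b)+S(c)-S(n)-C_n$.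
\end{remark}

\subsection{Three examples}

\begin{example}\label{ex:K23}
Let $\theta_{222}=K_{2,3}$, $n=5$. Five compositions have nonzero weight, and $\Phi_I=3V_I(2)-V_I(5)-(i_1-1)$:
\[
\begin{array}{c|ccccc}
I&(5)&(1,4)&(2,3)&(3,2)&(1,2,2)\\\hline
w_I&5&3&4&3&1\\
V_I(2)&7&3&1&3&1\\
V_I(5)&10&6&4&4&2\\
\Phi_I&7&3&-2&3&1
\end{array}
\]
Thus $X_{222}=35e_5+9e_{41}+e_{32}+e_{221}$. The coefficient of $e_{32}$ is $-8+9$: formula \eqref{eq:theta} is not positive term by term, and the two orderings of the parts nearly cancel.
\end{example}

\begin{example}\label{ex:en}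
For $I=(n)$, \eqref{eq:first} and $a+b+c=n+1$ give $\Phi_I=(n+1)(n-1)-\binom a2-\binom b2-\binom c2-\binom n2-(n-1)=\binom n2-\binom a2-\binom b2-\binom c2$. Since $\binom{n+1}2=\binom a2+\binom b2+\binom c2+ab+bc+ca$, we get
\[
[e_n]X_{abc}=n\,(ab+bc+ca-n)>0,
\]
because $ab+bc+ca\ge a+b+c>n$.
\end{example}

\begin{example}\label{ex:rect}
Let $n=hm$ with $h\ge2$, let $I=(h^m)$, and let $\rho_x\in[0,h)$ be the residue of $x$ modulo $h$. The full blocks below $x$ contain $(x-\rho_x)(h-1)/2$ links, and the next block adds $\rho_x(h-1)-\binom{\rho_x}2$, so $V_I(x)=\frac12x(h-1)+\frac12\rho_x(h-\rho_x)$. As $w_I=h(h-1)^{m-1}$,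
\[
[e_{h^m}]X_{abc}=\tfrac12h(h-1)^{m-1}\Bigl[\sum_{x\in\{a,b,c\}}\rho_x(h-\rho_x)-(h-1)\Bigr],
\]
where here and below $\{a,b,c\}$ is a multiset. This vanishes when the residues are $1,0,0$. So strict positivity fails even for partitions without a part $1$, and the estimates below have no room to spare.
\end{example}

\section{Random lines, and partitions with a part $1$}\label{sec:lines}

\subsection{Averaging, reversal, turning}

Consider a finite family of \emph{labeled} blocks, each with a positive integer size; blocks of equal size are distinguished. A \emph{line} is a linear order of the family, regarded as a tiling as before, and $\mathbb P$ and $\mathbb E$ refer to a uniformly random line. If the sizes form a partition $\lambda$ with $l$ parts, among them $m_i(\lambda)$ equal to $i$, then each composition of type $\lambda$ comes from $\prod_im_i(\lambda)!$ lines. Hence for any function $f$ of compositions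
\begin{equation}\label{eq:avg}
\sum_{I\text{ of type }\lambda}f(I)=\frac1{\prod_im_i(\lambda)!}\sum_{K\text{ line}}f(K)=\frac{l!}{\prod_im_i(\lambda)!}\,\mathbb E f(K).
\end{equation}
Any bijection on lines preserves the uniform distribution, and we use two.

The first is \emph{reversal}. If the total length is $M$, it moves a block from $[s,\eta)$ to $[M-\eta,M-s)$ and sends a link $j<j'$ to the link $M-1-j'<M-1-j$. In particular
\begin{equation}\label{eq:rev}
\mathbb E\,V_K(x)=\mathbb E\,\#\{\text{links $j<j'$ of $K$ with } j'\ge M-x\}.
\end{equation}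

The second compares what a line does after a threshold $t$ with what a line does after $0$. The natural attempt is to cut the line at the first block boundary at or beyond $t$ and to move the initial piece to the end. This map is not injective: for blocks of sizes $1,2,3$ and $t=2$, both $(1,2,3)$ and $(2,3,1)$ go to $(3,1,2)$. Reversing the piece that is moved repairs this.

\begin{lemma}[turning]\label{lem:turn}
Let the blocks have total length $M$ and let $1\le t\le M$. For a line $K$ let $K'$ be the shortest initial segment of blocks whose length $T$ is at least $t$, and write $K=(K',K'')$. Let $J(K)$ consist of $K''$ followed by the blocks of $K'$ in reverse order. Then $J$ is a bijection on lines.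
\end{lemma}

\begin{proof}
Reading $J(K)$ from right to left, one meets the blocks of $K'$ in their original order. Stopping as soon as the length read is at least $t$ recovers $K'$, and hence $K$. So $J$ is an injection of a finite set into itself.
\end{proof}

For a line $K$ of total length $M\ge0$ let $R_K$ be the set of its partial sums, including $0$ and $M$, and put $U(t)=\mathbb E\,|R_K\cap[0,t)|$ for integers $t$. The function $U$ is nondecreasing, it vanishes for $t\le0$, and $U(M+1)=|R_K|$ is the number of blocks plus one.

\begin{lemma}\label{lem:subadd}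
$U(t+t')\le U(t)+U(t')$ for all integers $t,t'\ge0$.
\end{lemma}

\begin{proof}
We must show $\mathbb E|R_K\cap[t,t+t')|\le U(t')$. For $t=0$ this is an equality, and for $t>M$ the left side is $0$. Let $1\le t\le M$ and use the notation of Lemma~\ref{lem:turn}. The least element of $R_K$ that is at least $t$ is $T$, so every element of $R_K\cap[t,t+t')$ has the form $T+\rho$ with $\rho\in R_{K''}$ and $\rho<t+t'-T\le t'$. Since $K''$ is an initial segment of $J(K)$, we have $R_{K''}\subseteq R_{J(K)}$. Thus $|R_K\cap[t,t+t')|\le|R_{J(K)}\cap[0,t')|$, and $J(K)$ is uniform.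
\end{proof}

\subsection{Partitions with a part $1$}

If $\lambda$ has a part $1$, then only compositions that begin with $1$ have nonzero weight, and the one asymmetry of $w_I$ disappears.

\begin{example}\label{ex:321}
Take $\theta_{322}$ and $\lambda=(3,2,1)$. The compositions $(1,K)$ with $K=(2,3)$ and $K=(3,2)$ both have weight $2$, and $\Phi_{(1,K)}=V_K(2)+2V_K(1)-4$ equals $-1$ and $3$, with mean $1$. Split this mean according to the block in which the links lie. The block of size $2$ starts at $0$ or $3$; its one link is then counted three times or not at all by $V_K(2)+2V_K(1)$, so it contributes $\frac32-1=\frac12$. The block of size $3$ starts at $0$ or $2$; its three links are counted $3+2+2$ times or not at all, so it contributes $\frac72-3=\frac12$. Each block pays for its own links on average, and the next proof shows that this is always so.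
\end{example}

\begin{proposition}\label{prop:one}
If $\lambda\vdash n=a+b+c-1$ has a part $1$, then $[e_\lambda]X_{abc}\ge0$ for all $a,b,c\ge1$.
\end{proposition}

\begin{proof}
If $\lambda$ has two parts equal to $1$, all compositions of type $\lambda$ have weight $0$. Otherwise only the compositions $I=(1,K)$ count; their weight $\prod_{k\ge2}(i_k-1)$ depends only on $\lambda$, and $V_I(x)=V_K(x-1)$ by \eqref{eq:first}. By \eqref{eq:theta} and \eqref{eq:avg} the coefficient is a positive multiple of
\[
\mathbb E\bigl[V_K(a-1)+V_K(b-1)+V_K(c-1)-V_K(n-1)\bigr],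
\]
where $K$ is a random line of the remaining blocks, of total length $n-1=a+b+c-2$. We show that the links inside one given block $B$, of size $p$ and random start $s$, contribute a nonnegative amount.

The $z$th cell of $B$ is $s+z-1$; it is the left cell of $p-z$ links, and these are counted by $V_K(x-1)$ if and only if $s<x-z$. So the contribution of $B$ is
\[
\sum_{x\in\{a,b,c\}}\ \sum_{z=1}^{p-1}(p-z)\,\mathbb P(s<x-z)\;-\;\binom p2 .
\]
The three sums have to be coupled. There are $\binom p2$ triples $(z_1,z_2,z_3)$ of positive integers with sum $p+1$, and for each $i$ exactly $p-z$ of them have $z_i=z$. Hence the contribution equals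
\[
\sum_{z_1+z_2+z_3=p+1}\bigl(\mathbb P(s<t_1)+\mathbb P(s<t_2)+\mathbb P(s<t_3)-1\bigr),\qquad (t_1,t_2,t_3)=(a-z_1,\,b-z_2,\,c-z_3),
\]
and $t_1+t_2+t_3=a+b+c-p-1=M+1$, where $M=n-1-p$ is the total length of the blocks of $K$ other than $B$.

A random line $K$ is obtained from a random line of these other blocks by inserting $B$ at a uniformly chosen element of its set $R$ of partial sums, and $|R|$ is a constant. So $\mathbb P(s<t)=U(t)/|R|$, with $U$ defined for the other blocks. The nonnegative numbers among the $t_i$ have sum at least $M+1$, and $U$ vanishes at the negative ones. By Lemma~\ref{lem:subadd} and monotonicity, $U(t_1)+U(t_2)+U(t_3)\ge U(M+1)=|R|$. Every term of the last sum is therefore nonnegative.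
\end{proof}

\section{Partitions with parts at most $a$, and figure eights}\label{sec:short}

\subsection{Removing a part from an arm}

The recursion \eqref{eq:Prec} says that, apart from the term $e_n$, a factor $(p-1)e_p$ splits off a path at the cost of $p$ vertices. The same is true for an arm of a theta graph, as long as the parts fit into the arm. For $a\ge1$ let $\psi_a$ be the ring homomorphism with $e_j\mapsto e_j$ for $j\le a$ and $e_j\mapsto0$ for $j>a$; it keeps exactly the terms $e_\lambda$ with all parts at most $a$.

\begin{proposition}\label{prop:rec}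
For all $a,b,c\ge1$,
\[
\psi_a(X_{abc})=\sum_{p=2}^a(p-1)\,e_p\,\psi_a(X_{a-p,b,c}).
\]
\end{proposition}

For $K_{2,3}$ this reads $\psi_2(X_{222})=e_2\,\psi_2(X_{0,2,2})$. The figure eight made of two double edges is a path on three vertices, $P_3=3e_3+e_{21}$, and we recover the term $e_{221}$ of Example~\ref{ex:K23}.

\begin{proof}
Let $0\le a'\le a$ and $n'=a'+b+c-1$. In \eqref{eq:theta} the difference $S(n')-S(a')$ is the sum of the $\tau^{(n')}_k$ with $a'\le k\le n'-1$. Therefore
\begin{equation}\label{eq:split}
X_{a',b,c}=\sum_{k=0}^{b-1}\tau^{(n')}_k+\sum_{k=0}^{c-1}\tau^{(n')}_k-\tau^{(n')}_0-\sum_{d=0}^{b+c-2}\tau^{(n')}_{n'-1-d},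
\end{equation}
and the ranges of summation do not depend on $a'$. It suffices to prove the recursion for each term: in the first three groups the tail length $k$ is fixed and the cycle shrinks, and in the last group the cycle length $d+1$ is fixed and the tail shrinks. Let $n=a+b+c-1$.

\emph{Fixed tail.} Let $0\le k\le\max(b,c)-1$; then $n-a=b+c-1\ge k+1$. Let $I\models n$ have all parts at most $a$. Removing its last part $p$ leaves a composition $I'$ of $n-p\ge k+1$. So cell $k$ is not in the last block, $r_I(k)=r_{I'}(k)$, and $w_I=(p-1)w_{I'}$. By \eqref{eq:tad2},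
\[
\psi_a(\tau^{(n)}_k)=\sum_{p=2}^a(p-1)e_p\,\psi_a(\tau^{(n-p)}_k).
\]

\emph{Fixed cycle.} Here cell $n-1-d$ may lie in the last block, so we use \eqref{eq:tad3} instead. Let $0\le d\le b+c-2$. Every $P_N$ occurring in \eqref{eq:tad3} has $N\ge n-d\ge a+1$, so $\psi_a(e_N)=0$ and \eqref{eq:Prec} gives $\psi_a(P_N)=\sum_{p=2}^a(p-1)e_p\psi_a(P_{N-p})$. For $p\le a$ we have $d\le b+c-2\le n-p-1$, so \eqref{eq:tad3} is also valid with $n-p$ in place of $n$. Hence
\[
\psi_a(\tau^{(n)}_{n-1-d})=\sum_{p=2}^a(p-1)e_p\,\psi_a(\tau^{(n-p)}_{n-p-1-d}).
\]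
Adding these identities according to \eqref{eq:split} proves the proposition.
\end{proof}

\subsection{Figure eights}

The term $p=a$ leads out of the class of theta graphs, so we need the positivity of $X_{0,b,c}$ separately. We shall use that a fixed cell tends to lie in a large block.

\begin{lemma}\label{lem:bias}
For a random line with sizes $i_1,i_2,\dots$ and a cell $x$, let $p_x$ be the size of the block containing $x$. Then $\mathbb Ep_x\ge\mathbb E\,i_1$.
\end{lemma}

\begin{proof}
Induct on the number of blocks; for one block there is equality. Condition on the first block. If $i_1>x$ then $p_x=i_1$. Otherwise $x$ is cell $x-i_1$ of a random line of the other blocks, whose first size is $i_2$, and the induction hypothesis applies. Thus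
\[
\mathbb Ep_x\ge\mathbb E\bigl[i_1[i_1>x]+i_2[i_1\le x]\bigr]=\mathbb E\,i_2+\mathbb E\bigl[(i_1-i_2)[i_1>x]\bigr].
\]
Exchanging the first two blocks is a bijection on lines. So $\mathbb E\,i_2=\mathbb E\,i_1$, and the last term equals $\frac12\mathbb E\bigl[(i_1-i_2)([i_1>x]-[i_2>x])\bigr]$, in which the two factors never have opposite signs.
\end{proof}

\begin{proposition}\label{prop:eight}
For all $b,c\ge1$ the function $X_{0,b,c}$ is $e$-positive. In particular, two cycles of lengths $b,c\ge2$ sharing one vertex form an $e$-positive graph.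
\end{proposition}

\begin{proof}
We may assume $b\ge c\ge2$. Let $n=b+c-1$ and $\Phi_I=V_I(b)+V_I(c)-V_I(n)-(i_1-1)$. To cope with the special role of the first part, write
\[
w_I=\prod_{k\ge1}(i_k-1)+\prod_{k\ge2}(i_k-1).
\]
We show that each summand, used as a weight in $\sum_I(\text{weight})\,\Phi_Ie_I$, gives nonnegative coefficients.

\emph{The first weight} depends only on the type of $I$. By \eqref{eq:avg} it suffices to show $\mathbb E\Phi_K\ge0$ for a random line $K$ of total length $n$. The term $V_K(b)$ counts the links with $j\le b-1$, and by \eqref{eq:rev} we may replace $V_K(c)$ by the number of links with $j'\ge n-c=b-1$. Every link satisfies at least one of these two conditions, so $V_K(b)+V_K(c)-V_K(n)$ has the same expectation as the number of links with $j\le b-1\le j'$. Among these are the $p_{b-1}-1$ links that contain the cell $b-1$. Hence $\mathbb E\Phi_K\ge\mathbb E(p_{b-1}-1)-\mathbb E(i_1-1)\ge0$ by Lemma~\ref{lem:bias}.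

\emph{The second weight} depends only on the type and on $r=i_1$. Fix $r$, write $I=(r,K)$, and let $K$ be a random line of total length $m=n-r\ge0$. We show $\mathbb E\Phi_{(r,K)}\ge0$, using \eqref{eq:first} and $\binom r2-(r-1)=\binom{r-1}2$.

\emph{Case $r\le c$.} Here $\Phi_I=\binom{r-1}2+V_K(b-r)+V_K(c-r)-V_K(m)$. The term $V_K(b-r)$ counts the links of $K$ with $j<b-r$, and by \eqref{eq:rev} we may replace $V_K(c-r)$ by the number of links with $j'\ge m-(c-r)=b-1$. A link counted by neither lies within the $r-1$ cells $b-r,\dots,b-2$, and there are at most $\binom{r-1}2$ such links. So $\mathbb E\Phi_I\ge0$.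

\emph{Case $c<r\le b$.} Now $V_I(c)=c(r-1)-\binom c2$, and $V_I(n)-V_I(b)$ counts links within the last $n-b=c-1$ cells. Using $\binom c2+\binom{c-1}2=(c-1)^2$, we get
\[
\Phi_I\ge c(r-1)-\tbinom c2-\tbinom{c-1}2-(r-1)=(c-1)(r-c)\ge0 .
\]

\emph{Case $r>b$.} Here $\Phi_I=\binom{r-1}2-\binom{r-b}2-\binom{r-c}2-V_K(m)$ and $V_K(m)\le\binom{n-r}2$. The nonnegative integers $r-b$, $r-c$, $n-r$ have sum $r-1$, and $\binom{s+t}2=\binom s2+\binom t2+st$ shows that $\binom{\cdot}2$ is superadditive. So $\Phi_I\ge0$.

The last statement follows from Remark~\ref{rem:eight}.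
\end{proof}

\section{Partitions with a part longer than every arm}\label{sec:long}

A part $q$ that exceeds all arms cannot be removed from an arm. Instead we keep the other parts fixed, decrease $q$ and one arm by $1$, and compare suitably normalized coefficients. This requires a formula in which the dependence on $q$ is explicit.

\subsection{An exact formula}

For the whole section fix a family $\mathcal B$ of $\ell\ge1$ labeled blocks $B$ of sizes $|B|\ge2$, forming a partition $\mu$ of $\nu\ge2$. For $k\ge2$ put $\omega_k=k/(k-1)>1$, and let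
\[
\omega_B=\omega_{|B|},\qquad \Omega=\sum_{B\in\mathcal B}\omega_B,\qquad N=\sum_{B\in\mathcal B}\binom{|B|}2 .
\]
The numbers $\omega_k$ measure the asymmetry of the weight: $w_I=\omega_{i_1}\prod_k(i_k-1)$ when all parts are at least $2$. From now on $\mathbb E,\mathbb P$ refer to a random line of $\mathcal B$, in which $B$ occupies $[s_B,\eta_B)$.

A \emph{configuration} $(q;a,b,c)$ consists of integers $q\ge2$ and $1\le a,b,c\le q$ with $a+b+c=q+\nu+1$. Put $n=q+\nu$, let $\lambda\vdash n$ be $\mu$ with the part $q$ added, and for a symmetric function $f$ let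
\[
\langle f\rangle=\frac{\prod_im_i(\lambda)!}{\ell!\,(q-1)\prod_{B\in\mathcal B}(|B|-1)}\,[e_\lambda]f,\qquad \xi(q;a,b,c)=\langle X_{abc}\rangle .
\]
The number $\xi(q;a,b,c)$ is symmetric in $a,b,c$ and has the sign of $[e_\lambda]X_{abc}$.

\begin{lemma}\label{lem:exact}
For a configuration $(q;a,b,c)$ put $\mathcal V=\binom a2+\binom b2+\binom c2+\binom q2+N$. Then
\begin{equation}\label{eq:xi}
\xi(q;a,b,c)=n^2-(\omega_q+\Omega)\,\mathcal V+\sum_{B\in\mathcal B}\omega_B\,\mathbb E\Bigl[(q+s_B)\sum_{x\in\{a,b,c\}}(s_B-\nu+x)_+\Bigr].
\end{equation}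
\end{lemma}

\begin{proof}
Summing \eqref{eq:tad1} over $k<x$ gives $S(x)=\sum_i(x-i)_+D_i-\binom x2P_n$. Moreover $\langle S(n)\rangle=\bigl(\binom q2+N\bigr)\langle P_n\rangle$, because $V_I(n)=\binom q2+N$ for all $I$ of type $\lambda$. So \eqref{eq:theta} yields
\begin{equation}\label{eq:xi0}
\xi(q;a,b,c)=\sum_{i\ge0}\langle D_i\rangle\sum_{x\in\{a,b,c\}}(x-i)_+-\mathcal V\,\langle P_n\rangle-\langle C_n\rangle .
\end{equation}
Let $Q$ be an additional block of size $q$. If $f=\sum_Iw_I\,\varphi(I)\,e_I$, then by \eqref{eq:avg} $\langle f\rangle$ is $1/\ell!$ times the sum of $\omega_{i_1}\varphi$ over the $(\ell+1)!$ lines of $\mathcal B\cup\{Q\}$. Each block is first in $\ell!$ lines. Hence $\langle P_n\rangle=\omega_q+\Omega$, and $\langle C_n\rangle=n$ because $\omega_{i_1}(i_1-1)=i_1$. The terms with $D_0=C_n$ in \eqref{eq:xi0} give $n(a+b+c)-n=n^2$.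

Since $a,b,c\le q$, only the $D_i$ with $i<q$ occur in \eqref{eq:xi0}; this is the one place where the arms have to be at most $q$. Let $1\le i<q$. By \eqref{eq:Dj} we sum over the lines with a block boundary at $i$. The blocks before it cannot include $Q$, so they form a nonempty set $\mathcal S\subseteq\mathcal B$ of total length $i$. Summing $\omega_{i_1}$ over the orders of $\mathcal S$ gives $(|\mathcal S|-1)!\sum_{B\in\mathcal S}\omega_B$. Summing the size of the next block over the orders of the remaining $\ell-|\mathcal S|+1$ blocks gives $(\ell-|\mathcal S|)!\,(n-i)$. Now $(|\mathcal S|-1)!\,(\ell-|\mathcal S|)!/\ell!$ is the probability that a random line of $\mathcal B$ begins with the blocks of $\mathcal S$, with a given $B\in\mathcal S$ last among them. Therefore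
\[
\langle D_i\rangle=(n-i)\sum_{B\in\mathcal B}\omega_B\,\mathbb P(\eta_B=i)\qquad(1\le i<q),
\]
and these terms contribute $\sum_B\omega_B\,\mathbb E\bigl[(n-\eta_B)\sum_x(x-\eta_B)_+\bigr]$ to \eqref{eq:xi0}; values $\eta_B\ge q$ add nothing to this expectation. By reversal, $\eta_B$ has the same distribution as $\nu-s_B$.
\end{proof}

\begin{example}\label{ex:chain}
If $\mathcal B$ is a single block and $a,b,c\le\nu$, then $\xi=n^2-(\omega_q+\omega_\nu)\mathcal V$. For $\nu=2$ we get $\xi(3;2,2,2)=25-\frac72\cdot7=\frac12$, which is the coefficient $1$ of $e_{32}$ in Example~\ref{ex:K23} divided by $2$, and $\xi(2;1,2,2)=16-4\cdot4=0$. For $\nu=3$,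
\[
\xi(5;3,3,3)=64-\tfrac{11}4\cdot22=\tfrac72,\quad \xi(4;2,3,3)=49-\tfrac{17}6\cdot16=\tfrac{11}3,\quad \xi(3;2,2,3)=36-3\cdot11=3 .
\]
Since $\frac72<\frac{11}3$, comparing a configuration with the next smaller one is not always enough. But $\frac72>3$: the second step makes up for the first. We therefore bound one step precisely enough to see which loss can occur, and then follow a whole chain of steps.
\end{example}

\subsection{One step}

A \emph{step at level $L$} is a pair of configurations, the \emph{target} $(q+1;L,b,c)$ and the \emph{base} $(q;L-1,b,c)$, with $2\le L\le q$ and $b,c\le L$: a longest arm of the target is shortened. Its \emph{parameter}, \emph{bonus} and \emph{increment} are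
\begin{gather*}
A=q+1-L\ge1,\qquad \gamma=\frac{A(A-1)+b(b-1)+c(c-1)+2N}{2q(q-1)}\ge0,\\
\Delta=\xi(q+1;L,b,c)-\xi(q;L-1,b,c).
\end{gather*}
For an integer $L'$ put $W_{L'}=2L'-1-\nu$. From $L+b+c=q+\nu+2$ we obtain
\begin{equation}\label{eq:W}
W_L=A+(L-b)+(L-c)\ge A\ge1 .
\end{equation}
For $L'$ with $W_{L'}\ge1$ let $\pi_{L'}$ be the probability that some block of a random line of $\mathcal B$ occupies exactly $[\nu-L',L')$, the interval of length $W_{L'}+1$ centered at $\nu/2$. These numbers depend only on $\mathcal B$, and $\pi_{L'}=0$ for $L'>\nu$. The intervals are nonempty and nested, so at most one of them can be a block of a given line; hence $\sum_{L'}\pi_{L'}\le1$.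

\begin{lemma}\label{lem:step}
For a step at level $L$,
\[
\Delta\ \ge\ \gamma-\frac A{W_L}\,\pi_L+\sum_{L'>L}\Bigl(2(L'-L)-\frac A{W_{L'}}\Bigr)\pi_{L'},
\]
and every coefficient in the last sum is at least $1$.
\end{lemma}

So a step loses only on the event that a block occupies $[\nu-L,L)$, and it gains on the events on which steps at higher levels lose. For $(3;2,2,2)\to(2;1,2,2)$ with $\mu=(2)$ the bound is $\frac32-1=\frac12$, with equality by Example~\ref{ex:chain}.

\begin{proof}
The coefficients are at least $1$ because $A\le W_L<W_{L'}$. Put $a=L-1$, $n=q+\nu$, and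
\[
y=\nu-a,\qquad y_b=\nu-b,\qquad y_c=\nu-c,\qquad z=(L-b)+(L-c),\qquad W=W_L=A+z .
\]
Then $A=q-a$, $\nu-2y=W-1\ge0$, and $a=\nu-y=y-1+A+z$.

\emph{Step 1: the exact value of $\Delta$.} Let $\mathcal V$ belong to the base. In passing to the target, $n^2$ increases by $2n+1$, $\mathcal V$ increases by $a+q$, the number $\omega_q$ is replaced by $\omega_{q+1}=1+\frac1q=\omega_q-\frac1{q(q-1)}$, and $(s-y)_+$ increases by $[s\ge y]$. So \eqref{eq:xi} gives
\[
\Delta=2n+1-\Bigl(1+\frac1q\Bigr)(a+q)+\frac{\mathcal V}{q(q-1)}+\sum_B\omega_B\,\mathbb E\,h(s_B),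
\]
where
\[
h(j)=(j-y)_++(j-y_b)_++(j-y_c)_++(q+1+j)[j\ge y]-a-q .
\]
First, $2n+1-(1+\frac1q)(a+q)=A+2\nu-\frac aq$. Next, $-\frac aq+\frac{\mathcal V}{q(q-1)}=\gamma$, because $q(q-1)-2a(q-1)+a(a-1)=(q-a)^2-(q-a)=A(A-1)$. Finally, using $(j-Y)_+=j-Y+(Y-j)_+$, $[j\ge y]=1-[j<y]$ and $y+y_b+y_c=2\nu-q-1$, we find
\[
h(j)=4j+2-2\nu+A+(y_b-j)_++(y_c-j)_+-(q+1+2j-y)[j<y].
\]
By reversal $\mathbb Es_B=(\nu-|B|)/2$, so $\mathbb E[4s_B+2-2\nu+A]=A-2(|B|-1)$; multiplying by $\omega_B$ and summing gives $A\Omega-2\nu$. Altogether
\begin{equation}\label{eq:Delta}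
\Delta=A(1+\Omega)+\gamma+\sum_B\omega_B\,\mathbb E\bigl[(y_b-s_B)_++(y_c-s_B)_+-(q+1+2s_B-y)[s_B<y]\bigr].
\end{equation}
If $L>\nu$, then $y\le0$, the negative term vanishes and $\Delta\ge\gamma$; this is the claim, since $\pi_{L'}=0$ for all $L'\ge L$. From now on let $L\le\nu$, so that $1\le y\le\nu/2$.

\emph{Step 2: reduction to a counting function.} Everything in \eqref{eq:Delta} can be expressed by the weighted expected number of blocks that start before $t$. Put
\[
g(t)=\mathbb E\sum_B\omega_B[s_B<t],\qquad G(Y)=g(1)+\dots+g(Y)\quad(Y\ge0).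
\]
The function $g$ is nondecreasing. Since $(Y-s)_+$ is the number of $t$ with $s<t\le Y$, we have $\sum_B\omega_B\mathbb E(Y-s_B)_+=G(Y)$. Writing $q+1+2j-y=(q+y-1)-2(y-1-j)$, we see that the sum in \eqref{eq:Delta} equals
\[
G(y_b)+G(y_c)+2G(y-1)-(q+y-1)g(y).
\]
Here we use that the shortened arm is a longest one: $y_b=y-1+(L-b)$ and $y_c=y-1+(L-c)$ are at least $y-1$, so monotonicity gives $G(y_b)+G(y_c)\ge2G(y-1)+z\,g(y)$. Also $q+y-1=a+A+y-1=2(y-1)+2A+z$. The terms $z\,g(y)$ cancel, and since $2G(y-1)=\sum_{t=1}^{y-1}(g(t)+g(y-t))$,
\begin{equation}\label{eq:Delta2}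
\Delta\ge\gamma+A\bigl(1+\Omega-2g(y)\bigr)+2\sum_{t=1}^{y-1}\bigl(g(t)+g(y-t)-g(y)\bigr).
\end{equation}
The middle term can be negative. The last sum is nonnegative by the argument of Lemma~\ref{lem:subadd}, but we need to know how large it is.

\emph{Step 3: the last sum.} Let $1\le t\le y-1$ and apply Lemma~\ref{lem:turn} to $\mathcal B$ with this $t$. The blocks of $K'$ start before $t$, by the minimality of $K'$. So a block of $K$ with start in $[t,y)$ belongs to $K''$, and its start in $J(K)$ is less than $y-T\le y-t$. If $T\ge y$ there is no such block at all, whereas the first block of $J(K)$ starts at $0<y-t$ and has $\omega_B>1$. Hence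
\[
\sum_B\omega_B[t\le s_B(K)<y]\le\sum_B\omega_B[s_B(J(K))<y-t]-[T\ge y],
\]
and taking expectations gives $g(t)+g(y-t)-g(y)\ge\mathbb P(T\ge y)$. Let $\sigma$ be the start of the block containing cell $y-1$. Then $T\ge y$ if and only if no partial sum lies in $[t,y-1]$, that is, if and only if $\sigma<t$. Since there are $y-1-\sigma$ values $t$ with $\sigma<t\le y-1$, the last term of \eqref{eq:Delta2} is at least $2\,\mathbb E[y-1-\sigma]$.

\emph{Step 4: spanning blocks.} By reversal $g(y)=\mathbb E\sum_B\omega_B[\eta_B>\nu-y]$. Use this for one of the two copies of $g(y)$, together with the identity $1-[\mathcal A]-[\mathcal A']=[\text{neither}]-[\text{both}]$. This gives $1+\Omega-2g(y)=\mathbb Ev$ with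
\[
v=1+\sum_B\omega_B[s_B\ge y,\ \eta_B\le\nu-y]-\sum_B\omega_B[s_B<y,\ \eta_B>\nu-y],
\]
and so $\Delta\ge\gamma+\mathbb E\bigl[Av+2(y-1-\sigma)\bigr]$. Call a block \emph{spanning} if $s_B<y$ and $\eta_B>\nu-y$, that is, if it covers $[y-1,\nu-y+1)=[\nu-L,L)$. A spanning block contains cell $y-1$, so there is at most one, its start is $\sigma$, and its size is at least $W+1$. On lines without a spanning block, $v\ge1$ and $Av+2(y-1-\sigma)\ge0$. Let $\mathcal E_k$ be the event that there is a spanning block of size $k$, occupying $[\sigma,\eta)$. On $\mathcal E_k$ no block fits into $[y,\nu-y)$, so $v=1-\omega_k=-\frac1{k-1}$. The event $\mathcal E_k$ is invariant under reversal, which turns $\sigma$ into $\nu-\eta$. Thus $2(y-1-\sigma)$ has the same expectation on $\mathcal E_k$ as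
\[
(y-1-\sigma)+(y-1-\nu+\eta)=k-2-(\nu-2y)=k-W-1 .
\]
We conclude that
\[
\Delta\ge\gamma+\sum_{k\ge W+1}f(k)\,\mathbb P(\mathcal E_k),\qquad f(k)=k-W-1-\frac A{k-1}.
\]
For $k=W+1$ the spanning block is exactly $[\nu-L,L)$, so $\mathbb P(\mathcal E_{W+1})=\pi_L$ and $f(W+1)=-A/W$. For $k\ge W+2$ we have $f(k)>0$, since $A\le W<k-1$. For $L'>L$ a block occupying $[\nu-L',L')$ is spanning and has size $k=W_{L'}+1=W+1+2(L'-L)$; hence $\mathbb P(\mathcal E_k)\ge\pi_{L'}$ and $f(k)=2(L'-L)-A/W_{L'}$. Dropping the remaining terms, which are nonnegative, proves the lemma.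
\end{proof}

\subsection{The chain of steps}

\begin{proposition}\label{prop:long}
Assume that every theta graph with fewer than $n$ vertices is $e$-positive. Let $a+b+c-1=n$, and let $\lambda\vdash n$ have at least two parts, all at least $2$, one of which is larger than $\max(a,b,c)$. Then $[e_\lambda]X_{abc}\ge0$.
\end{proposition}

\begin{proof}
Let $q_0>\max(a,b,c)$ be a part of $\lambda$ and let $\mathcal B$ consist of the other parts.

\emph{The chain.} Start from $(q_0;a,b,c)$. As long as the current $q$ exceeds the length $L$ of the longest arm, decrease $q$ by $1$ and shorten one arm of length $L$ by $1$. While $q>L$ we have $3L\ge q+\nu+1\ge L+4$, so $L\ge2$, and the new value of $q$ is at least $L$. So each move is a step at level $L$, with the current configuration as target and with parameter $q-L$ in terms of the current $q$. The process makes at least one step and ends, since $q$ decreases. The final configuration belongs to a theta graph with fewer than $n$ vertices, so its $\xi$ is nonnegative, and it suffices to show $\sum\Delta\ge0$, the sum being over all steps.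

\emph{Levels.} Consider the steps at level $L$. Before the first of them let $r=r_L\in\{1,2,3\}$ be the number of arms of length $L$ and let $A=A_L=q-L\ge1$. The steps have parameters $A,A-1,\dots$, and there are $\min(r,A)$ of them. If $A<r$, then after $A$ steps $q=L$ and the chain stops. If $A\ge r$, then after $r$ steps the longest arm has length $L-1$ and $q=L+A-r>L-1$, so the chain continues at level $L-1$ with $A_{L-1}=A-r+1$ and $r_{L-1}\ge r$. Thus the last level is the one with $A<r$, and all parameters at levels $L$ and below are at most $A_L$. Applying \eqref{eq:W} to the first step of the level, we get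
\begin{equation}\label{eq:WA}
W_L=A_L\ \text{ if } r_L=3,\qquad W_L\ge A_L+1\ \text{ if } r_L=2,\qquad W_L\ge A_L+2\ \text{ if } r_L=1 .
\end{equation}

\emph{Net losses.} Add the inequalities of Lemma~\ref{lem:step} over all steps and collect the coefficient of each $\pi_L$. For $L$ above the first level it is positive, and we drop the term. This gives $\sum\Delta\ge\sum\gamma-\sum_L\Lambda_L\pi_L$, where $L$ runs over the levels of the chain and
\[
\Lambda_L=\sum_{\text{steps at }L}\frac{A_{\mathrm{step}}}{W_L}-\sum_{L'<L}\ \sum_{\text{steps at }L'}\Bigl(2(L-L')-\frac{A_{\mathrm{step}}}{W_L}\Bigr).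
\]
All terms of the double sum are positive, so we may omit any of them in an upper bound for $\Lambda_L$. Write $r,A,W$ for $r_L,A_L,W_L$.

Suppose first that $L$ is not the last level, so $A\ge r$. Level $L-1$ has at least $\min(r,A-r+1)$ steps, with parameters $A-r+1,A-r,\dots$, and we keep only these.
\begin{itemize}
\item If $A\ge2r-1$, we keep $r$ steps. All parameters are at most $A\le W$, so $\Lambda_L\le r-r(2-1)=0$. This covers $r=1$; $r=2$ with $A\ge3$; and $r=3$ with $A\ge5$.
\item If $(r,A)=(2,2)$, then $W\ge3$ and $\Lambda_L\le\frac{2+1}W-\bigl(2-\frac1W\bigr)=\frac4W-2<0$.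
\item If $(r,A)=(3,4)$, then $W=4$ and $\Lambda_L\le\frac{4+3+2}4-\bigl(4-\frac{2+1}4\bigr)=-1$.
\item If $(r,A)=(3,3)$, then $W=3$ and $\Lambda_L\le\frac{3+2+1}3-\bigl(2-\frac13\bigr)=\frac13$. In this case level $L-1$ has $(r,A)=(3,1)$ and is the last level.
\end{itemize}
So a net loss can occur only at the last level, and at a level of type $(3,3)$ just before a last level of type $(3,1)$. These losses are covered by the bonuses of the last level. Let $L$ now be the last level; then $(r,A)$ is $(2,1)$, $(3,1)$ or $(3,2)$.

\emph{Type $(2,1)$.} There is one step, $W\ge2$ by \eqref{eq:WA}, and $\Lambda_L=\frac1W\le\frac12$. The base has $q=L$ and an unshortened arm of length $L$, so $\gamma\ge\frac{L(L-1)}{2L(L-1)}=\frac12\ge\Lambda_L\pi_L$.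

\emph{Type $(3,1)$.} There is one step, $W=1$ and $\Lambda_L=1$. The base is $(L;L-1,L,L)$, so $\gamma\ge1$. The total loss is at most $\pi_L+\frac13\pi_{L+1}\le1$.

\emph{Type $(3,2)$.} There are two steps, $W=2$, $\nu=2L-3$ and $\Lambda_L=\frac{2+1}2=\frac32$. If $\pi_L=0$ there is no loss. Otherwise $\mathcal B$ contains a block of size $W+1=3$. Since $\binom k2\ge\frac k2$ for $k\ge2$, we get $N\ge3+\frac{\nu-3}2=L$. The first step has base $(L+1;L-1,L,L)$ and parameter $2$; the second has base $(L;L-1,L-1,L)$ and parameter $1$. Their bonuses add up to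
\[
\frac{1+L(L-1)+N}{L(L+1)}+\frac{(L-1)^2+N}{L(L-1)}\ge\frac{L^2+1}{L^2+L}+\frac{L^2-L+1}{L^2-L}\ge\frac12+1\ge\Lambda_L\pi_L .
\]
In all cases $\sum\Delta\ge0$.
\end{proof}

The chain $(5;3,3,3)\to(4;2,3,3)\to(3;2,2,3)$ of Example~\ref{ex:chain} is a single level of type $(3,2)$ with $L=3$ and $\pi_3=1$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We induct on $n=a+b+c-1$. For $n=2$ we have $X_{111}=2e_2$. Let $n>2$, assume by symmetry that $a\ge b\ge c$, and let $\lambda\vdash n$.

If all parts of $\lambda$ are at most $a$, then Proposition~\ref{prop:rec} gives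
\[
[e_\lambda]X_{abc}=\sum_p(p-1)\,[e_{\lambda\setminus p}]X_{a-p,b,c},
\]
where $p$ runs over the distinct parts of $\lambda$ that are at least $2$ and $\lambda\setminus p$ is $\lambda$ with one part $p$ removed. For $p<a$ the function $X_{a-p,b,c}$ is $e$-positive by the induction hypothesis, and for $p=a$ by Proposition~\ref{prop:eight}. So the coefficient is nonnegative.

Otherwise some part of $\lambda$ exceeds $a=\max(a,b,c)$. If $\lambda$ has a part $1$, apply Proposition~\ref{prop:one}. If $\lambda=(n)$, apply Example~\ref{ex:en}. In the remaining case $\lambda$ has at least two parts, all at least $2$, and Proposition~\ref{prop:long} applies, its assumption being the induction hypothesis. Hence $\theta_{abc}$ is $e$-positive. \qed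

\begin{thebibliography}{9}

\bibitem{Stanley}
Stanley, Adv. Math. \textbf{111} (1995).

\bibitem{Wang}
David G.L. Wang, \emph{All cycle-chords are $e$-positive}, arXiv:2405.01166 (2024).

\end{thebibliography}
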